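# Density of the open disk in the Berkovich space of bounded analytic functions over a nonarchimedean field

## 1. Discs, bounded power series, and the Gauss norm

Throughout, $\mathbb K$ is an algebraically closed field, complete with respect to a nontrivial nonarchimedean absolute value $|\cdot|$, so $|x+y|\le\max(|x|,|y|)$ with equality if $|x|\ne|y|$. Since $\mathbb K$ contains all roots of its elements, the value group $|\mathbb K^*|$ is dense in $(0,\infty)$.

For $a\in\mathbb K$ and real $R>0$ put $D(a,R)=\{z\in\mathbb K:|z-a|<R\}$. In these notes "disc" always means such an open disc. Every point of a disc is a center of it, and two discs are either disjoint or nested. The unit disc is $\mathbb D=D(0,1)$.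

**Definition (bounded analytic functions).** For $D=D(a,R)$, $H^\infty(D)$ is the algebra of power series $f=\sum_{n\ge0}c_n(z-a)^n$ with $\|f\|_D:=\sup_n|c_n|R^n<\infty$. For $D=\mathbb D$ we write $H^\infty$ and $\|f\|$; this is the Gauss norm. For $0<r<R$ put $|f|_{a,r}=\max_n|c_n|r^n$ (the maximum exists because $|c_n|r^n\to0$).

For instance $\sum_n z^n=1/(1-z)$ lies in $H^\infty$ and has norm $1$; indeed $|1-z|=1$ on all of $\mathbb D$.

We use the following facts. (F1) and the first sentence of (F2) are textbook material (Newton polygons and the Gauss norm); see for instance Lazard, *Les zéros des fonctions analytiques d'une variable sur un corps valué complet*, Publ. IHÉS 14, 1962. The rest we derive. Let $D=D(a,R)$.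

**(F1)** $|\cdot|_{a,r}$ and $\|\cdot\|_D$ are multiplicative ultrametric norms; $\|f\|_D=\sup_D|f|=\lim_{r\to R}|f|_{a,r}$; and $H^\infty(D)$ is complete. The norm $\|\cdot\|_D$ does not change when $a$ is replaced by another $a'\in D$, and $|\cdot|_{a,r}=|\cdot|_{a',r}$ if $|a'-a|\le r$. The function $r\mapsto|f|_{a,r}$ is continuous, nondecreasing, and tends to $|f(a)|=|c_0|$ as $r\to0$. Once it exceeds $|c_0|$ it is strictly increasing, because then the maximum is attained only by terms with $n\ge1$.

**(F2)** For $f\ne0$ and $r<R$, the number of zeros of $f$ in $\{|z-a|\le r\}$, with multiplicity, is the largest $n$ with $|c_n|r^n=|f|_{a,r}$, and the number in $\{|z-a|<r\}$ is the smallest such $n$. In particular there are finitely many zeros in $\{|z-a|\le r\}$. If $f$ has no zero in $D$, the largest such $n$ is $0$ for every $r<R$, so $|c_n|r^n<|c_0|$ for $n\ge1$, and letting $r\to R$ we get $|c_n|R^n\le|c_0|$ for all $n$. Hence $|f|$ is constant on $D$, equal to $\|f\|_D=|c_0|$. The inverse series has coefficients $d_0=c_0^{-1}$,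 $d_n=-c_0^{-1}\sum_{j=1}^nc_jd_{n-j}$, so by induction $|d_n|R^n\le|c_0|^{-1}$; thus $1/f\in H^\infty(D)$ with norm $1/\|f\|_D$. Finally, if $|f(b)|=\|f\|_D\ne0$ for some $b\in D$, expand about $b$: the nonconstant terms satisfy $|c_n||z-b|^n<|c_n|R^n\le|c_0|$ whenever $c_n\ne0$, so $|f|$ is constant on $D$ and $f$ has no zero there.

**(F3)** If $f\in H^\infty(D)$ is nonzero and each zero of $f$ is a zero of $u\in H^\infty(D)$ of at least the same multiplicity, then $u=fv$ with $v\in H^\infty(D)$ and $\|v\|_D=\|u\|_D/\|f\|_D$. To see this, note first that if $g(\zeta)=0$, expanding $g$ about $\zeta\in D$ gives $g=(z-\zeta)g_1$ with $g_1\in H^\infty(D)$ and $\|g_1\|_D=\|g\|_D/R$. So zeros can be split off. Fix $r<R$ and let $P$ be the monic polynomial whose roots are the zeros of $f$ in $D(a,r)$. Then $f=Pf_1$, $u=Pu_1$, and $f_1$ is zero-free on $D(a,r)$, so $1/f_1\in H^\infty(D(a,r))$ by (F2). On $D(a,r)$ we get $u=fv$ with $v=u_1/f_1$, and $|v|_{a,r}=|u|_{a,r}/|f|_{a,r}$ by multiplicativity. Power series rings are domains, so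 the series $v$ at $a$ is the same for all $r$. Let $r\to R$.

**(F4)** If $f\in H^\infty(D)$ is nonzero and has no zero with $|z-a|=r$, where $r<R$, then $|f(z)|=|f|_{a,r}$ whenever $|z-a|=r$. Indeed write $f=Pg$ with the zeros in $\{|z-a|<r\}$ split off. As $f$ has finitely many zeros in each smaller closed disc, $g$ is zero-free on some $D(a,r')$ with $r'>r$, so $|g|$ is constant there; and $|z-\zeta|=r=|z-\zeta|_{a,r}$ if $|\zeta-a|<r=|z-a|$ (on the right, $z$ is the variable). Consequence: *given finitely many $f_k\in H^\infty(D)$ and $\eta>0$ there is $z\in D$ with $\|f_k\|_D-\eta<|f_k(z)|\le\|f_k\|_D$ for all $k$.* Choose $r_0<r_1<R$ with $|f_k|_{a,r}>\|f_k\|_D-\eta$ for $r\ge r_0$, pick $r\in|\mathbb K^*|\cap(r_0,r_1)$ different from the finitely many $|\zeta-a|$, $\zeta$ a zero of a nonzero $f_k$ in $\{|z-a|\le r_1\}$, and take any $z$ with $|z-a|=r$.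

**(F5) (Newton division)** Let $H\in H^\infty(D(b,\rho))$, $z_1,\dots,z_k\in D(b,\rho)$, $P=\prod_l(z-z_l)$. Then $H=PQ+w$ with $Q\in H^\infty(D(b,\rho))$ and
$$w=\sum_{j<k}q_j\prod_{l\le j}(z-z_l),\qquad |q_j|\le\|H\|\rho^{-j}.$$
Put $Q_0=H$ and $Q_j=Q_j(z_{j+1})+(z-z_{j+1})Q_{j+1}$. Expanding about $z_{j+1}$ shows $\|Q_{j+1}\|\le\|Q_j\|/\rho$. Let $q_j=Q_j(z_{j+1})$ and $Q=Q_k$. Since $\|z-z_l\|_{D(b,\rho)}=\rho$, also $\|w\|_{D(b,\rho)}\le\|H\|$.

**Example 1 (a function with infinitely many zeros).** We shall keep one function in sight. Fix $\theta\in|\mathbb K^*|$ with $0<\theta<1$, choose $\alpha_n\in\mathbb K$ with $|\alpha_n|=\theta^{2^{-n}}$, and let $h=\sum_{n\ge0}\alpha_nz^n$. Then $\|h\|=1$. Put $r_n=\theta^{2^{-n}}$ for $n\ge1$; these increase to $1$. Since $|\alpha_{n-1}|/|\alpha_n|=\theta^{2^{-n+1}-2^{-n}}=r_n$, the $n$-th term at radius $r$ is $r/r_n$ times the previous one. So for $r=r_n$ exactly the indices $n-1$ and $n$ attain the maximum, and for all other $r$ only one index does. By (F2), $h$ has exactly one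 zero $z_n$ with $|z_n|=r_n$, for each $n\ge1$, and no others. Also $|h|_{0,r_n}=|\alpha_n|r_n^n=\theta^{(n+1)2^{-n}}\to1$.

## 2. Multiplicative seminorms

**Definition (Berkovich space).** Let $A$ be a unital commutative Banach algebra over $\mathbb K$ with $\|1\|=1$. A continuous multiplicative seminorm on $A$ is a map $\varphi:A\to[0,\infty)$ with $\varphi(0)=0$, $\varphi(1)=1$, $\varphi(ab)=\varphi(a)\varphi(b)$, $\varphi(a+b)\le\varphi(a)+\varphi(b)$ and $\varphi(a)\le\|a\|$. The set $\mathcal M(A)$ of all of them carries the topology of simple convergence: $\zeta_\lambda\to\zeta_0$ if and only if $\zeta_\lambda(a)\to\zeta_0(a)$ for all $a\in A$.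

A basis of neighborhoods of $\varphi$ is given by the sets $\{\psi:|\psi(f_k)-\varphi(f_k)|<\varepsilon,\ k\le n\}$. We recall that $\mathcal M(A)$ is compact and Hausdorff. Three elementary consequences of the definition:

- $\varphi(-1)^2=1$, so $\varphi(-1)=1$ and $|\varphi(a)-\varphi(b)|\le\varphi(a-b)$.
- For $c\in\mathbb K^*$ we have $\varphi(c)\le|c|$ and $\varphi(c^{-1})\le|c|^{-1}$, so $\varphi(c)=|c|$.
- $\varphi$ is ultrametric: integers $m$ have $\varphi(m)=|m|\le1$, so $\varphi(a+b)^N=\varphi((a+b)^N)\le(N+1)\max(\varphi(a),\varphi(b))^N$; take $N$-th roots and let $N\to\infty$.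

**Example 2 (points of $\mathcal M(H^\infty)$).** (a) $\delta_z(f)=|f(z)|$ for $z\in\mathbb D$. In this way $\mathbb D$ is a subset of $\mathcal M(H^\infty)$; these are exactly the points whose kernel is a maximal ideal of codimension $1$. (b) $f\mapsto|f|_{a,r}$ for $a\in\mathbb D$, $0<r<1$, and the Gauss norm itself. Their kernel is $\{0\}$, which is not a maximal ideal, since $z$ is not invertible. (c) With $h$ and $z_n$ from Example 1, let $\chi$ be a cluster point of the sequence $\delta_{z_n}$, which exists by compactness. Then $\chi(h)=0$, while $\chi(z)=\lim|z_n|=1$. For $c\in\mathbb K$ we have $|z_n-c|=\max(|z_n|,|c|)$ for all large $n$, so $\chi(z-c)=\max(1,|c|)$. Thus $\chi$ is neither a $\delta_w$ with $w\in\mathbb D$ (as $\chi(z-w)=1$) nor of type (b) (as $\chi(h)=0$).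

## 3. Bounded products of disc algebras

**Definition.** For a nonempty family $\mathcal D=(D_i)_{i\in I}$ of discs contained in $\mathbb D$, let
$$A(\mathcal D)=\Big\{F=(F_i)_{i\in I}:\ F_i\in H^\infty(D_i),\ \|F\|:=\sup_i\|F_i\|_{D_i}<\infty\Big\}.$$

This is a unital commutative Banach algebra with ultrametric norm. For $i\in I$ and $z\in D_i$ we have the point $\delta_{i,z}(F)=|F_i(z)|$ of $\mathcal M(A(\mathcal D))$. The discs need not be distinct or disjoint; the index keeps them apart.

**Example 3.** For two discs, $A(\mathcal D)=H^\infty(D_1)\times H^\infty(D_2)$, and the idempotents $(1,0)$ and $(0,1)$ show that a multiplicative seminorm sees only one of the factors. For an infinite index set and an ultrafilter $\omega$ on $I$, the map $F\mapsto\lim_\omega\|F_i\|_{D_i}$ is a point of $\mathcal M(A(\mathcal D))$: limits of bounded real families along $\omega$ exist and respect products and inequalities. Here every subset $J\subset I$ gives an idempotent $e_J$ (equal to $1$ on $D_i$ for $i\in J$ and $0$ otherwise), and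 the seminorm takes the value $1$ on $e_J$ if $J\in\omega$, and $0$ otherwise.

## 4. Density, localization, and the corona constant: the statements

Is $\mathbb D$ dense in $\mathcal M(H^\infty)$? In plain words: if $\varphi$ is any multiplicative seminorm on $H^\infty$ bounded by the Gauss norm, and $f_1,\dots,f_n$ are finitely many functions, is there one point $z\in\mathbb D$ at which $|f_1(z)|,\dots,|f_n(z)|$ are simultaneously as close as we like to $\varphi(f_1),\dots,\varphi(f_n)$? This is a nonarchimedean version of the Corona problem; the source of the problem is Jesús Araujo, "Nonmaximal ideals and the Berkovich space of the algebra of bounded analytic functions", arXiv:1703.03620 (2017). It is known that $\mathbb D$ is dense in the set of those seminorms whose kernel is a maximal ideal. The question concerns all seminorms, and the answer is yes.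

**Theorem 1.** For every nonempty family $\mathcal D$ of discs contained in $\mathbb D$, the points $\delta_{i,z}$ are dense in $\mathcal M(A(\mathcal D))$. In particular (one disc, $\mathbb D$), $\mathbb D$ is dense in $\mathcal M(H^\infty)$.

**Theorem 2 (localization).** Let $f\in H^\infty$, $0<t<\|f\|$, and suppose $\{z\in\mathbb D:|f(z)|<t\}\ne\emptyset$. This set is a disjoint union of discs; let $\mathcal U$ be the family of these discs. Then restriction $\psi\mapsto\psi|_{H^\infty}$ is a homeomorphism from $\{\psi\in\mathcal M(A(\mathcal U)):\psi(f)<t\}$ onto $\{\varphi\in\mathcal M(H^\infty):\varphi(f)<t\}$.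

**Theorem 3.** A subset $S\subset\mathbb D$ is dense in $\mathcal M(H^\infty)$ if and only if $S$ is dense in $\mathbb D$ for the metric $|x-y|$.

**Theorem 4 (sharp corona constant).** Let $n\ge2$ and $0<\delta<1$. If $f_1,\dots,f_n\in H^\infty$, $\|f_i\|\le1$ and $\max_i|f_i(z)|\ge\delta$ on $\mathbb D$, then for every $\lambda>1$ there are $g_i\in H^\infty$ with $\sum f_ig_i=1$ and $\max_i\|g_i\|\le\lambda\delta^{-2}$. The constant $\delta^{-2}$ cannot be replaced by a smaller one.

## 5. Seminorms with $\varphi(z)<1$, by hand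

The points of Example 2(b) are in the closure of $\mathbb D$: apply (F4) on $D(a,r)$, where $\|\cdot\|_{D(a,r)}=|\cdot|_{a,r}$, or on $\mathbb D$ itself.

More generally, let $\varphi\in\mathcal M(H^\infty)$ with $s:=\varphi(z)<1$; we show that $\varphi$ is in the closure. Take $f_1,\dots,f_n\in H^\infty$ and $\varepsilon>0$. Choose $N$ with $s^N\|f_k\|\le\varepsilon$ for all $k$, and write $f_k=p_k+z^Ng_k$ with $p_k$ a polynomial and $\|g_k\|\le\|f_k\|$. Then $|\varphi(f_k)-\varphi(p_k)|\le s^N\|f_k\|\le\varepsilon$.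

Let $S$ be the finite set consisting of $0$ and all roots of the nonzero $p_k$. Choose $c_1\in S$ with $\rho:=\varphi(z-c_1)$ minimal among the $\varphi(z-c)$, $c\in S$. Then $\rho\le\varphi(z)=s$ and $|c_1|\le\max(\varphi(z),\varphi(z-c_1))\le s$. For $c\in S$ we have
$$\varphi(z-c)=\max(\rho,|c-c_1|).$$
Indeed, if $|c-c_1|>\rho$ this is the ultrametric equality case; if $|c-c_1|\le\rho$, then $\varphi(z-c)\le\rho$, and equality holds by minimality. So $\varphi$ agrees with $|\cdot|_{c_1,\rho}$ (with $\delta_{c_1}$, if $\rho=0$) on each $z-c$, hence by multiplicativity on each $p_k$. If $\rho=0$ put $w=c_1$; if $\rho>0$, (F4) gives $w\in D(c_1,\rho)$ with $\big||p_k(w)|-\varphi(p_k)\big|\le\varepsilon$ for all $k$. In both cases $|w|\le s$, so $|f_k(w)-p_k(w)|\le s^N\|f_k\|\le\varepsilon$. Altogether $\big||f_k(w)|-\varphi(f_k)\big|\le3\varepsilon$.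

This stops working at $\varphi(z)=1$, because the tail $z^Ng_k$ is no longer small. It is not just a matter of estimates: the seminorm $\chi$ of Example 2(c) satisfies $\chi(z-c)=\max(1,|c|)=\|z-c\|$ for every $c\in\mathbb K$, so it agrees with the Gauss norm on all polynomials, and yet $\chi(h)=0\ne1=\|h\|$. Polynomials do not determine a seminorm with $\varphi(z)=1$.

## 6. Bézout identities lose a square

In the complex corona problem one turns density into solving $\sum f_ig_i=1$. Let us try this here. Let $\|f_i\|\le1$ and $\varphi(f_i)<\delta$ for $i\le n$; we would like a point $z\in\mathbb D$ with $|f_i(z)|<\delta$ for all $i$. If there is none, then $\max_i|f_i|\ge\delta$ on $\mathbb D$. Suppose we can solve $\sum f_ig_i=1$ with $\|g_i\|\le C$. Then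
$$1=\varphi\Big(\sum f_ig_i\Big)\le\max_i\varphi(f_i)\varphi(g_i)\le C\max_i\varphi(f_i),$$
so $\max_i\varphi(f_i)\ge1/C$. This contradicts $\varphi(f_i)<\delta$ as soon as $C\le\delta^{-1}$.

For $n=1$ this is exactly what happens: if $|f|\ge\delta$ on $\mathbb D$, then $f$ is zero-free and $\|1/f\|=1/\|f\|\le\delta^{-1}$ by (F2). For $n\ge2$ the constant $\delta^{-1}$ is out of reach.

**Example 4.** Take $c\in\mathbb K$ with $\delta\le|c|=\delta'<1$, an integer $k\ge2$, and $b\in\mathbb K$ with $b^k=c$, so $|b|=\delta'^{1/k}$. Put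
$$f_1=z^k,\qquad f_2=c+bz^{k-1}.$$
Both norms are $\le1$. If $|z|<\delta'^{1/k}$, then $|bz^{k-1}|<\delta'$, so $|f_2(z)|=\delta'$; otherwise $|f_1(z)|\ge\delta'$. Hence $\max_i|f_i|\ge\delta'\ge\delta$ on $\mathbb D$. If $f_1g_1+f_2g_2=1$, then modulo $z^k$ the series $g_2$ equals $1/f_2$, and since $2(k-1)\ge k$,
$$g_2\equiv c^{-1}-c^{-2}b\,z^{k-1}\pmod{z^k}.$$
So $\|g_2\|\ge\delta'^{-2+1/k}$. Taking $\delta'$ close to $\delta$ and $k$ large, this is as close to $\delta^{-2}$ as we like.

So even with the best constant in Theorem 4 the argument yields only $\max_i\varphi(f_i)\ge\delta^2$. Replacing the $f_i$ by $f_i^N$ changes $\delta$ to $\delta^N$ and the constant to $\delta^{-2N}$; after taking $N$-th roots we are back at $\delta^2$. For $\delta^2\le\max_i\varphi(f_i)<\delta$ the argument says nothing. Moreover it addresses only conditions $\varphi(f)<t$, whereas a neighborhood of $\varphi$ also involves conditions $\varphi(f)>s$.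

The way around is to impose the conditions $\varphi(f_k)<t_k$ one at a time, and after each one to change the algebra rather than solve an equation. If $\varphi(f)<t$, we want to regard $\varphi$ as a seminorm on bounded functions on $\{|f|<t\}$. That set is a disjoint union of discs, so its algebra is a bounded product $A(\mathcal U)$, on each disc $f$ has norm exactly $t$, and there are many idempotents. The idempotents will take care of the lower bounds. The heart of the matter is to extend $\varphi$ from $H^\infty$ to $A(\mathcal U)$ without loss.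

## 7. The discs that make up $\{|f|<t\}$

**Lemma 1.** Let $D=D(a,R)$, $f\in H^\infty(D)$, $0<t<\|f\|_D$. Then $U=\{z\in D:|f(z)|<t\}$ is a disjoint union of at most countably many discs $D_n=D(b_n,\rho_n)$ ("components"), with $\rho_n<R$ and $\|f\|_{D_n}=t$. Each $D_n$ contains $k_n$ zeros of $f$ (with multiplicity), $1\le k_n<\infty$, and all zeros of $f$ lie in $U$. If there are infinitely many $D_n$, then $|b_n-a|\to R$.

*Proof.* **The disc around a point.** This step finds the component containing a given $z\in U$. By (F1), $r\mapsto|f|_{z,r}$ goes continuously from $|f(z)|<t$ (as $r\to0$) to $\|f\|_D>t$ (as $r\to R$), and it is strictly increasing once it exceeds $|f(z)|$. So there is exactly one $\rho(z)\in(0,R)$ with $|f|_{z,\rho(z)}=t$, and $|f|_{z,r}<t$ for $r<\rho(z)$. Hence $|f|<t$ on $D(z,\rho(z))$, that is, $D(z,\rho(z))\subset U$.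

**Equal or disjoint.** This step shows that these discs form a partition of $U$. If $x\in D(z,\rho(z))$, then $|f|_{x,r}=|f|_{z,r}$ for $r\ge|x-z|$, so $|f|_{x,\rho(z)}=t$ and $\rho(x)=\rho(z)$ by uniqueness; thus $D(x,\rho(x))=D(z,\rho(z))$. So two such discs with a common point are equal. Moreover $\|f\|_{D(z,\rho(z))}=\lim_{r\to\rho(z)}|f|_{z,r}=t$.

**Zeros.** We show that each disc contains at least one and finitely many zeros. On $D(z,\rho(z))$ the norm of $f$ is $t$ but $|f(z)|<t$. By (F2), $f$ is not zero-free there. Since $\rho(z)<R$, (F2) also says that there are finitely many zeros. All zeros lie in $U$ because $0<t$.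

**Counting.** We show that for $r<R$ only finitely many $D_n$ meet $\{|z-a|\le r\}$. If $D_n$ meets it and $\rho_n\le r$, then $D_n\subset\{|z-a|\le r\}$, so $D_n$ contains one of the finitely many zeros there. If $\rho_n>r$, then $D_n\supset\{|z-a|\le r\}$, which can happen for only one $n$. Letting $r\to R$ along a sequence gives countability. Also $|b_n-a|\le r$ for only finitely many $n$, which is the last claim. $\square$

**Example 5.** For $h$ of Example 1 and $\theta<t<1$, let $R_t\in(0,1)$ be the radius with $|h|_{0,R_t}=t$ (recall $|h(0)|=\theta<t$). If $|z|\ne r_n$ for all $n$, then $|h(z)|=|h|_{0,|z|}$ by (F4). On $|z|=r_n$ write $h=(z-z_n)g_n$; since $g_n$ has no zero on this circle, $|h(z)|=|z-z_n|\cdot|h|_{0,r_n}/r_n$. Hence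
$$\{|h|<t\}=D(0,R_t)\ \sqcup\bigsqcup_{n:\,r_n\ge R_t}D(z_n,\rho_n),\qquad\rho_n=\frac{t\,r_n}{|h|_{0,r_n}}=t\,\theta^{-n2^{-n}}\le r_n .$$
There are infinitely many components, their radii tend to $t$, and their centers $z_n$ approach the boundary. An idempotent of $A(\mathcal U)$ may equal $1$ on $D(z_n,\rho_n)$ for odd $n$ and $0$ on all other components. Nothing like this exists in $H^\infty$, which has no zero divisors and hence only the idempotents $0$ and $1$.

## 8. Division by $f$ on all components at once

To extend $\varphi$ to $F\in A(\mathcal U)$ we want to write $F=u+fG$ with a global $u$ and with control of the norms of $u$ and $G$, and then to repeat this with $G$ in place of $F$.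

Let us see in Example 5 where the most natural choice of $u$ fails. Take $F=1$ on every $D(z_n,\rho_n)$. We need $u(z_n)=1$, and Lagrange interpolation suggests $u=\sum u_n$ with $u_n=g_n/g_n(z_n)$, $g_n=h/(z-z_n)$. Here $|g_n(z_n)|=|h|_{0,r_n}/r_n$ by (F4), and $|g_n(0)|=\theta/r_n$, so
$$|u_n(0)|=\frac{\theta}{|h|_{0,r_n}}\ge\theta .$$
The series diverges already at $0$. The remedy is to multiply $u_n$ by a factor $(z/z_n)^{m_n}$ with $m_n\to\infty$: it is $1$ at $z_n$ and makes the series converge inside $\mathbb D$. Its norm $r_n^{-m_n}$ on $\mathbb D$ stays below a given $\lambda>1$ if $m_n$ grows slowly enough, and this is possible because $r_n\to1$.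

**Lemma 2.** In the situation of Lemma 1 let $\lambda>1$ and $F_n\in H^\infty(D_n)$ with $\|F_n\|_{D_n}\le M$ for all $n$. Then there are $u\in H^\infty(D)$ with $\|u\|_D\le\lambda M\|f\|_D/t$ and $G_n\in H^\infty(D_n)$ with $\|G_n\|_{D_n}\le\lambda M/t$ such that
$$F_n=u+fG_n\quad\text{on }D_n\text{ for all }n .$$

*Proof.* If $U=\emptyset$, take $u=0$.

**Construction of $u_n$.** This step builds, for each $n$, a global function that solves the problem on $D_n$. Let $P_n$ be the monic polynomial whose roots are the zeros $z_{n,l}$ ($1\le l\le k_n$) of $f$ in $D_n$, and write $f=P_ng_n$. Since $\|z-z_{n,l}\|_D=R$, we have $g_n\in H^\infty(D)$ and $\|g_n\|_D=\|f\|_DR^{-k_n}$. As $g_n$ has no zero in $D_n$, $\|f\|_{D_n}=t$ and $\|P_n\|_{D_n}=\rho_n^{k_n}$, (F2) gives $|g_n|=t\rho_n^{-k_n}$ on $D_n$.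

If $a\in D_n$ (at most one $n$), put $m_n=0$. Otherwise $|b_n-a|\ge\rho_n$, so $|z-a|=|b_n-a|<R$ on $D_n$; let $m_n$ be the largest integer $m\ge0$ with $(R/|b_n-a|)^m\le\lambda$. If there are infinitely many $D_n$, then $|b_n-a|\to R$ by Lemma 1, so $m_n\to\infty$. Powers $|b_n-a|^{\pm m_n}$ are read as $1$ if $m_n=0$. In all cases
$$R^{m_n}|b_n-a|^{-m_n}\le\lambda. \tag{1}$$
Put $H_n=F_n(z-a)^{-m_n}g_n^{-1}\in H^\infty(D_n)$ (both inverted factors are zero-free on $D_n$). Then
$$\|H_n\|_{D_n}\le M\,|b_n-a|^{-m_n}\rho_n^{k_n}/t. \tag{2}$$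
Divide by (F5): $H_n=P_nQ_n+w_n$ with $w_n=\sum_{j<k_n}q_j\prod_{l\le j}(z-z_{n,l})$ and $|q_j|\le\|H_n\|\rho_n^{-j}$. Put $u_n=(z-a)^{m_n}w_ng_n\in H^\infty(D)$; this makes sense on $D$ because $w_n$ is a polynomial.

**Norm on $D$ and convergence.** This step shows that $u=\sum u_n$ exists and has the right norm. As $\|z-z_{n,l}\|_D=R$ and $R\ge\rho_n$, we have $\|w_n\|_D\le\|H_n\|(R/\rho_n)^{k_n-1}$. By (1) and (2),
$$\|u_n\|_D\le R^{m_n}|b_n-a|^{-m_n}\,\frac{M\rho_n^{k_n}}t\Big(\frac R{\rho_n}\Big)^{k_n-1}\frac{\|f\|_D}{R^{k_n}}\le\frac{\lambda M\|f\|_D}{t}\cdot\frac{\rho_n}R\le\frac{\lambda M\|f\|_D}{t}.$$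
For $0<r<R$,
$$|u_n|_{a,r}=r^{m_n}|w_ng_n|_{a,r}\le r^{m_n}\|w_ng_n\|_D=(r/R)^{m_n}\|u_n\|_D\le(r/R)^{m_n}\lambda M\|f\|_D/t ,$$
which tends to $0$ if there are infinitely many $n$. So $u=\sum_nu_n$ converges coefficientwise and uniformly on each $\{|z-a|\le r\}$, $r<R$. Each coefficient of $u$ obeys the bound common to all $u_n$, so $\|u\|_D\le\lambda M\|f\|_D/t$.

**On $D_n$ itself.** This step checks that $u_n$ does its job on its own disc. There
$$F_n-u_n=(z-a)^{m_n}g_n(H_n-w_n)=(z-a)^{m_n}g_nP_nQ_n=f\,(z-a)^{m_n}Q_n .$$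
By (F5), $\|w_n\|_{D_n}\le\|H_n\|_{D_n}$, so by (2) $\|u_n\|_{D_n}\le|b_n-a|^{m_n}\cdot\|H_n\|_{D_n}\cdot t\rho_n^{-k_n}\le M$. (If $m_n=0$ the factor $(z-a)^{m_n}$ is $1$.) Hence $\|F_n-u_n\|_{D_n}\le M$, and since $\|f\|_{D_n}=t$, the function $(F_n-u_n)/f$ has norm $\le M/t$ on $D_n$.

**On the other components.** This step shows that $u_n$ does no harm on $D_m$, $m\ne n$. Let $d=|b_m-b_n|$. The discs are disjoint, so $d\ge\max(\rho_n,\rho_m)$. For $z\in D_m$, $|z-z_{n,l}|=d$ for all $l$, because $|z-b_m|<\rho_m\le d$ and $|z_{n,l}-b_n|<\rho_n\le d$. So $|P_n(z)|=d^{k_n}$ and, as $d\ge\rho_n$, $|w_n(z)|\le\|H_n\|(d/\rho_n)^{k_n-1}$. On $D_m$ we have $g_n=f/P_n$, so $u_n=f\cdot(z-a)^{m_n}w_n/P_n$, and with (1) and (2)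
$$\Big\|\frac{u_n}f\Big\|_{D_m}\le R^{m_n}|b_n-a|^{-m_n}\frac{M\rho_n^{k_n}}t\Big(\frac d{\rho_n}\Big)^{k_n-1}d^{-k_n}\le\frac{\lambda M}t\cdot\frac{\rho_n}d\le\frac{\lambda M}t .$$

**Adding up.** Fix $m$. The disc $D_m$ lies in $\{|z-a|\le r\}$ with $r=\max(\rho_m,|b_m-a|)<R$. Hence $\|u_n/f\|_{D_m}=\|u_n\|_{D_m}/t\to0$ as $n\to\infty$ by the convergence step, and the series below converges in the complete algebra $H^\infty(D_m)$:
$$G_m:=\frac{F_m-u_m}f-\sum_{n\ne m}\frac{u_n}f,\qquad\|G_m\|_{D_m}\le\frac{\lambda M}t,\qquad F_m-u=fG_m. \qquad\square$$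

## 9. Extending a seminorm to the functions on $\{|f|<t\}$

**Lemma 3.** Let $A=A(\mathcal D)$, $f=(f_i)\in A$, $t>0$ with $\|f_i\|_{D_i}>t$ for all $i$, and $\varphi\in\mathcal M(A)$ with $\varphi(f)<t$. Let $\mathcal U$ be the family of all components of all sets $\{z\in D_i:|f_i(z)|<t\}$. Then $\mathcal U\ne\emptyset$, and there is $\psi\in\mathcal M(A(\mathcal U))$ with $\psi(\mathrm{res}\,a)=\varphi(a)$ for all $a\in A$, where $\mathrm{res}:A\to B:=A(\mathcal U)$ is restriction.

Here $\mathcal U$ is indexed by pairs (an index $i$, a component in $D_i$), and the coordinate of $\mathrm{res}\,a$ at such a pair is the restriction of $a_i$. We omit "res" in formulas.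

*Proof.* **$\mathcal U$ is not empty.** Otherwise no $f_i$ has a zero (zeros lie in $\{|f_i|<t\}$), so by (F2) $1/f_i$ exists with norm $1/\|f_i\|_{D_i}<1/t$. Then $f$ is invertible in $A$ with $\|f^{-1}\|\le1/t$, and $1=\varphi(f)\varphi(f^{-1})\le\varphi(f)/t$, contradicting $\varphi(f)<t$.

**Expansion in powers of $f$.** This step writes every $F\in B$ as a power series in $f$ with coefficients from $A$, to any finite order. Choose $\lambda>1$ with $\lambda\varphi(f)<t$ and put $\mu=\lambda/t$, $C=\mu\|f\|$. Then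
$$\mu\varphi(f)<1,\qquad\mu\|f_i\|_{D_i}>1\ \text{ for all }i. \tag{3}$$
Lemma 2, applied on every $D_i$ with this $\lambda$ and $M=\|F\|$, gives $F=u+fF^{(1)}$ with $u\in A$, $F^{(1)}\in B$, $\|u\|\le C\|F\|$, $\|F^{(1)}\|\le\mu\|F\|$. Applying it again to $F^{(1)}$, and so on, we obtain $u_j\in A$ and $F^{(N)}\in B$ with
$$F=\sum_{j<N}u_jf^j+f^NF^{(N)},\qquad\|u_j\|\le C\mu^j\|F\|,\quad\|F^{(N)}\|\le\mu^N\|F\|\qquad(N\ge1). \tag{4}$$
If an extension $\psi$ exists, then $\psi(f^NF^{(N)})\le(\mu\varphi(f))^N\|F\|\to0$, so $\psi(F)$ must be $\lim_N\varphi(\sum_{j<N}u_jf^j)$. We take this as the definition. The $u_j$ are not unique and do not depend linearly on $F$, so the work lies in showing that the limit depends only on $F$.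

**Series and their values.** This step makes the limit into a multiplicative function of the series. Let $E$ be the set of $p=\sum a_jT^j\in A[[T]]$ with $\sup_j\|a_j\|\mu^{-j}<\infty$. It is a ring: if $\|a_j\|\le c\mu^j$ and $\|b_j\|\le c'\mu^j$, then the $j$-th coefficient of the product has norm $\le cc'\mu^j$, as the norm is ultrametric. Write $p_N=\sum_{j<N}a_jf^j\in A$. Since
$$|\varphi(p_{N+1})-\varphi(p_N)|\le\varphi(a_Nf^N)\le c(\mu\varphi(f))^N,$$
the limit $\Phi(p)=\lim_N\varphi(p_N)$ exists. Clearly $\Phi(p+q)\le\Phi(p)+\Phi(q)$ and $\Phi(-p)=\Phi(p)$. It is multiplicative: $p_Nq_N-(pq)_N$ is the sum of the terms $a_ib_jf^{i+j}$ with $i,j<N$ and $i+j\ge N$, so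
$$\varphi\big(p_Nq_N-(pq)_N\big)\le\sum_{k\ge N}(k+1)cc'(\mu\varphi(f))^k\to0 .$$

**Representation.** This step relates $E$ to $B$. Say that $p\in E$ *represents* $F\in B$ if $F-p_N\in f^NB$ for all $N\ge1$. By (4), every $F$ is represented by some $p$ with $\|a_j\|\le C\mu^j\|F\|$. If $p,q$ represent $F,G$, then $p\pm q$ represents $F\pm G$; and $pq$ represents $FG$, because $FG\equiv p_Nq_N$ modulo $f^NB$, and $p_Nq_N-(pq)_N\in f^NA$ by the previous step. A constant series $a\in A$ represents $\mathrm{res}\,a$.

**If $p$ represents $0$, then $\Phi(p)=0$.** This is what makes the extension well defined. Let $\|a_j\|\le c\mu^j$. For each $N$ and $i$, the coordinate $p_{N,i}\in H^\infty(D_i)$ is divisible by $f_i^N$ on every component of $\{|f_i|<t\}$. All zeros of $f_i$ lie in these components, so every zero of $f_i^N$ is a zero of $p_{N,i}$ with at least the same multiplicity. By (F3), $p_{N,i}=f_i^Nv_i$ with $v_i\in H^\infty(D_i)$ and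
$$\|v_i\|_{D_i}=\|p_{N,i}\|_{D_i}\|f_i\|_{D_i}^{-N}\le\max_{j<N}c\mu^j\|f_i\|_{D_i}^{j-N}=c\mu^N\max_{j<N}(\mu\|f_i\|_{D_i})^{-(N-j)}\le c\mu^N,$$
where the last inequality is the second part of (3). This bound does not depend on $i$. Thus $v=(v_i)\in A$, $p_N=f^Nv$ already in $A$, and $\varphi(p_N)\le\varphi(f)^N\|v\|\le c(\mu\varphi(f))^N\to0$.

**The extension.** For $F\in B$ let $\psi(F)=\Phi(p)$ with $p$ any series representing $F$. If $q$ is another one, $p-q$ represents $0$, so $\Phi(p)\le\Phi(q)+\Phi(p-q)=\Phi(q)$ and, by symmetry, $\Phi(p)=\Phi(q)$. By the previous steps $\psi$ is multiplicative and subadditive, and $\psi(\mathrm{res}\,a)=\varphi(a)$; in particular $\psi(0)=0$ and $\psi(1)=1$.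

**The norm bound.** It remains to see that $\psi(F)\le\|F\|$. Using the representative from (4),
$$\psi(F)\le\sum_j\|u_j\|\varphi(f)^j\le C'\|F\|,\qquad C'=\frac C{1-\mu\varphi(f)} .$$
The constant disappears by taking powers: $\psi(F)^k=\psi(F^k)\le C'\|F^k\|\le C'\|F\|^k$ for all $k$; take $k$-th roots. So $\psi\in\mathcal M(B)$. $\square$

## 10. Idempotents, and the proof of Theorem 1

**Lemma 4.** Let $I=I_1\sqcup\dots\sqcup I_m$ be a partition of the index set of $\mathcal D$, $e_k\in A(\mathcal D)$ the corresponding idempotents, and $\varphi\in\mathcal M(A(\mathcal D))$. Then $\varphi(e_k)=1$ for exactly one $k$. For this $k$, $I_k\ne\emptyset$, $\varphi(a)=\varphi(ae_k)$ for all $a$, and there is $\varphi'\in\mathcal M(A((D_i)_{i\in I_k}))$ with $\varphi'(a|_{I_k})=\varphi(a)$ for all $a$.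

*Proof.* From $e_k^2=e_k$ we get $\varphi(e_k)\in\{0,1\}$; from $e_ke_l=0$ for $k\ne l$, at most one value is $1$; from $\sum_k\varphi(e_k)\ge\varphi(1)=1$, at least one is. (Some $I_k$ may be empty; then $e_k=0$ and $\varphi(e_k)=0$.) For the $k$ with $\varphi(e_k)=1$ we have $\varphi(ae_k)=\varphi(a)\varphi(e_k)=\varphi(a)$. Put $\varphi'(a')=\varphi(a'\text{ extended by }0)$. This is multiplicative, subadditive and bounded by the norm, $\varphi'(1)=\varphi(e_k)=1$, and $\varphi'(a|_{I_k})=\varphi(ae_k)=\varphi(a)$. $\square$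

**Proof of Theorem 1.** Let $\varphi\in\mathcal M(A(\mathcal D))$, $f_1,\dots,f_n\in A(\mathcal D)$, $\varepsilon>0$. Put $r_k=\varphi(f_k)$ and $t_k=r_k+\varepsilon$.

**Imposing the upper bounds.** This step replaces $\mathcal D$ by smaller discs on which $\|f_k\|\le t_k$ for all $k$, without losing $\varphi$. We construct families $\mathcal D_0=\mathcal D,\mathcal D_1,\dots,\mathcal D_n$, each member of $\mathcal D_k$ being a disc contained in a specified member of $\mathcal D_{k-1}$, and $\varphi_k\in\mathcal M(A(\mathcal D_k))$ such that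

- $\varphi_k(a|_{\mathcal D_k})=\varphi(a)$ for all $a\in A(\mathcal D)$, and
- $\|f_j\|_D\le t_j$ for all $D\in\mathcal D_k$ and $j\le k$.

Put $\varphi_0=\varphi$. Given $(\mathcal D_{k-1},\varphi_{k-1})$, split $\mathcal D_{k-1}$ into the discs with $\|f_k\|_D\le t_k$ and those with $\|f_k\|_D>t_k$. By Lemma 4, $\varphi_{k-1}$ comes from a seminorm on the algebra of one of these two subfamilies. If it is the first, take this subfamily as $\mathcal D_k$, with the induced seminorm. If it is the second, apply Lemma 3 to this subfamily and the induced seminorm, with $f=f_k$ and $t=t_k$. The hypotheses hold: $\|f_k\|_D>t_k$ on every disc of the subfamily, and the seminorm of $f_k$ is $r_k<t_k$. Take $\mathcal D_k=\mathcal U$, $\varphi_k=\psi$. By Lemma 1, $\|f_k\|=t_k$ on the new discs. The norms of $f_j$, $j<k$, do not increase on subdiscs, so both properties hold for $k$.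

**Imposing the lower bounds.** This step finds one disc in $\mathcal D_n$ on which every norm $\|f_k\|_D$ is also at least $r_k-\varepsilon$. Suppose there were none, so that every $D\in\mathcal D_n$ has an index $k=k(D)$ with $\|f_k\|_D<r_k-\varepsilon$. Partition $\mathcal D_n$ according to $k(D)$. By Lemma 4 there is $k$ with $\varphi_n(e_k)=1$, and
$$r_k=\varphi_n(f_k)=\varphi_n(f_ke_k)\le\|f_ke_k\|\le r_k-\varepsilon,$$
a contradiction. So some $D\in\mathcal D_n$ satisfies $r_k-\varepsilon\le\|f_k\|_D\le r_k+\varepsilon$ for all $k$.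

**From a disc to a point.** By (F4) with $\eta=\varepsilon$ there is $z\in D$ with
$$r_k-2\varepsilon<|f_k(z)|\le r_k+\varepsilon\qquad(k=1,\dots,n).$$
The disc $D$ descends from a member $D_i$ of $\mathcal D$, and on $D$ the element $f_k$ is the restriction of its $i$-th coordinate. So $|\delta_{i,z}(f_k)-\varphi(f_k)|\le2\varepsilon$ for all $k$. As the $f_k$ and $\varepsilon$ were arbitrary, the points $\delta_{i,z}$ are dense. For $\mathcal D=(\mathbb D)$ we have $A(\mathcal D)=H^\infty$, and $\mathbb D$ is dense in $\mathcal M(H^\infty)$. $\blacksquare$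

## 11. Localization, and which subsets of $\mathbb D$ are dense

**Proof of Theorem 2.** The decomposition of $\{|f|<t\}$ into discs is Lemma 1.

**Continuity and surjectivity.** Since $\|\mathrm{res}\,g\|\le\|g\|$ for $g\in H^\infty$, the map $\psi\mapsto\psi|_{H^\infty}=\psi\circ\mathrm{res}$ has values in $\mathcal M(H^\infty)$; it is continuous because it only evaluates $\psi$ at fewer elements. It maps $\{\psi(f)<t\}$ into $\{\varphi(f)<t\}$, and it is onto by Lemma 3 applied to the one-member family $(\mathbb D)$.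

**Injectivity and continuity of the inverse.** This step recovers $\psi(F)$ from $\varphi=\psi|_{H^\infty}$ by a uniform limit. Fix $0<s<t$ and $\lambda>1$ with $\lambda s<t$, and put $\mu=\lambda/t$. For $F\in A(\mathcal U)$ take $u_j$, $F^{(N)}$ as in (4); their construction involves only $f,t,\lambda,F$ and no seminorm. If $\psi(f)\le s$, then
$$\Big|\psi(F)-\varphi\Big(\sum_{j<N}u_jf^j\Big)\Big|\le\psi(f^NF^{(N)})\le(\mu s)^N\|F\|,\qquad\mu s<1 .$$
So $\psi(F)$ is the limit, uniformly on $\{\varphi(f)\le s\}$, of the functions $\varphi\mapsto\varphi(\sum_{j<N}u_jf^j)$, which are continuous in $\varphi$. In particular $\varphi$ determines $\psi$; and $\varphi\mapsto\psi(F)$ is continuous on the open sets $\{\varphi(f)<s\}$, $0<s<t$, which cover $\{\varphi(f)<t\}$. $\blacksquare$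

**Proof of Theorem 3.** Suppose $S$ is dense in $\mathcal M(H^\infty)$, and let $z_0\in\mathbb D$, $\varepsilon>0$. The open set $\{\varphi:\varphi(z-z_0)<\varepsilon\}$ contains $\delta_{z_0}$, hence some $\delta_s$ with $s\in S$, that is, $|s-z_0|<\varepsilon$. Conversely, let $S$ be metrically dense in $\mathbb D$. If $s_m\in S$ converges to $z\in\mathbb D$, then $f(s_m)\to f(z)$ for every $f\in H^\infty$, so $\delta_{s_m}\to\delta_z$. Hence the closure of $S$ in $\mathcal M(H^\infty)$ contains $\mathbb D$, and by Theorem 1 it is everything. $\blacksquare$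

## 12. The sharp constant $\delta^{-2}$ in the Bézout equation

**The lower bound in Theorem 4.** Use $f_1,f_2$ of Example 4 and $f_i=0$ for $i>2$. Whatever the $g_i$, the equation $\sum f_ig_i=1$ is then $f_1g_1+f_2g_2=1$, so $\|g_2\|\ge\delta'^{-2+1/k}$. Suppose a constant $\kappa<\delta^{-2}$ could replace $\delta^{-2}$. Since the value group is dense we can take $\delta'\ge\delta$ close to $\delta$ and $k$ large such that $\delta'^{-2+1/k}>\kappa$, and then $\lambda>1$ with $\lambda\kappa<\delta'^{-2+1/k}$. This is a contradiction.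

**The upper bound.** Lemma 2 divides by a single function, while here there are $n$ of them. We replace them by a generic combination $f=\sum X^{i-1}f_i$, whose size is governed by the largest $|f_i|$. With a coefficient $x\in\mathbb K$, $|x|=1$, in place of $X$, cancellation is possible: $a_1=1$ and $a_2=-x^{-1}$ give $a_1+xa_2=0$. So we enlarge the field and descend at the end.

Let $L$ be the completion of an algebraic closure of the completion of $\mathbb K(X)$ for the Gauss norm. By textbook facts $L$ is complete and algebraically closed. By definition of the Gauss norm, $|X|=1$ and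
$$\Big|\sum_{i=1}^nX^{i-1}a_i\Big|=\max_i|a_i|\qquad(a_i\in\mathbb K). \tag{5}$$
The facts (F1)–(F5) and Lemmas 1 and 2 hold over $L$. Let $\mathbb D_L$ be the open unit disc of $L$ and $H^\infty_L$ its algebra; then $H^\infty\subset H^\infty_L$ with the same norm, and $\mathbb D=\mathbb D_L\cap\mathbb K$.

**Step 0: no new zeros.** We check that all zeros in $\mathbb D_L$ of a nonzero $g\in H^\infty$ lie in $\mathbb K$. Let $r<1$ and $g=Pg_1$, where the roots of $P$ are the zeros of $g$ in $\{z\in\mathbb K:|z|\le r\}$. Then $g_1$ has no zero in $\{z\in\mathbb K:|z|\le r\}$, so by (F2) its constant coefficient strictly dominates the other terms at radius $r$. Hence $g_1$ has no zero in $\{z\in L:|z|\le r\}$ either, and the zeros of $g$ there are the roots of $P$.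

**Step 1: $\max_i|f_i(z)|\ge\delta$ for all $z\in\mathbb D_L$.** The hypothesis gives this only on $\mathbb D$. Suppose $|f_i(z)|<\delta$ for all $i$, for some $z\in\mathbb D_L$. If $f_i=0$ or $\|f_i\|\le\delta$, put $C_i=\mathbb D_L$. Then $|f_i|<\delta$ on $C_i$: otherwise $|f_i(b)|=\|f_i\|=\delta$ at some point $b$, and by (F2) $|f_i|$ would be constantly $\delta$, contrary to $|f_i(z)|<\delta$. If $\|f_i\|>\delta$, let $C_i$ be the component of $\{|f_i|<\delta\}$ containing $z$. The discs $C_i$ all contain $z$, so they are nested; let $C$ be the smallest. If $C=\mathbb D_L$, it contains $0\in\mathbb K$. Otherwise $C$ is a component $C_i$, so it contains a zero of $f_i$ (Lemma 1), which lies in $\mathbb K$ by Step 0. Either way there is a point of $\mathbb D$ at which all $|f_j|<\delta$, a contradiction.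

**Step 2: on each component of $\{|f|<\delta\}$ one $f_i$ is invertible.** Let $f=\sum_iX^{i-1}f_i\in H^\infty_L$. If $D\subset\mathbb D_L$ is a disc with a center in $\mathbb D$, applying (5) to the Taylor coefficients at that center gives
$$\|f\|_D=\max_i\|f_i\|_D. \tag{6}$$
In particular $\|f\|=\max_i\|f_i\|$, and $\delta\le\max_i|f_i(0)|\le\|f\|\le1$.

If $\|f\|=\delta$, choose $i$ with $|f_i(0)|\ge\delta\ge\|f_i\|$. By (F2), $f_i$ is invertible in $H^\infty$ with $\|f_i^{-1}\|=\delta^{-1}\le\delta^{-2}$; taking $g_i=f_i^{-1}$ and the other $g_j=0$ we are done.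

So let $\|f\|>\delta$, and let $D$ be a component of $\{|f|<\delta\}$ in $\mathbb D_L$. We claim that *there is $i=i(D)$ with $f_i$ zero-free on $D$ and $|f_i|\ge\delta$ on $D$.* If no nonzero $f_j$ has a zero in $D$, all $|f_j|$ are constant on $D$, and Step 1 at any point of $D$ gives $i$. Otherwise $D$ contains a zero $b$ of some nonzero $f_j$, and $b\in\mathbb D$ by Step 0. So $b$ is a center of $D$ in $\mathbb D$, and $\max_j\|f_j\|_D=\|f\|_D=\delta$ by (6) and Lemma 1. By hypothesis $|f_i(b)|\ge\delta\ge\|f_i\|_D$ for some $i$, so $|f_i|=\delta$ on $D$ and $f_i$ is zero-free there, by (F2).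

**Step 3: solution over $L$.** Now we solve the equation on the components and correct by Lemma 2. Let $F_i=1/f_i$ on the components $D$ with $i(D)=i$, and $F_i=0$ on the other components. Then $F_i$ has norm $\le1/\delta$ on each component, and $\sum_if_iF_i=1$ on every component. Lemma 2 on $\mathbb D_L$ with $t=\delta$ and $M=1/\delta$ gives $u_i\in H^\infty_L$ with $\|u_i\|\le\lambda\|f\|\delta^{-2}$ and $F_i-u_i$ divisible by $f$ on every component. (If there are no components, $u_i=0$.) Hence
$$1-\sum_if_iu_i=\sum_if_i(F_i-u_i)$$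
is divisible by $f$ on every component. All zeros of $f$ lie in components, so by (F3) $1-\sum f_iu_i=fv$ with $v\in H^\infty_L$ and, since $\|f_i\|\le1$ and $\|f\|\ge\delta$,
$$\|v\|\le\frac{\max(1,\max_i\|u_i\|)}{\|f\|}\le\max(\delta^{-1},\lambda\delta^{-2})=\lambda\delta^{-2}.$$
Put $g_i=u_i+X^{i-1}v$. Then $\sum f_ig_i=\sum f_iu_i+fv=1$, and $\|g_i\|\le\lambda\delta^{-2}$ because $\|f\|\le1$ and $|X|=1$.

**Step 4: descent to $\mathbb K$.** The $g_i$ have coefficients in $L$; we push them down by a $\mathbb K$-linear map of norm close to $1$. Let $V\subset L$ be the $\mathbb K$-span of $1$ and all coefficients of all $g_i$; it has countable dimension. We claim that there is a $\mathbb K$-linear $\pi:V\to\mathbb K$ with $\pi(1)=1$ and $|\pi(x)|\le\lambda|x|$.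

Start with $\pi(\alpha)=\alpha$ on $\mathbb K\cdot1$, of norm $1$, and extend one dimension at a time. Let $\pi$ be defined on a finite-dimensional subspace $W$, which is closed because $\mathbb K$ is complete; let $x\in V\setminus W$ and $\eta>0$. Then $\operatorname{dist}(x,W)>0$, and we choose $w\in W$ with $|x-w|\le(1+\eta)\operatorname{dist}(x,W)$ and put $\pi(x-w)=0$. For $\alpha\in\mathbb K$ and $w'\in W$ we have
$$|\alpha(x-w)+w'|\ge|\alpha|\operatorname{dist}(x,W)\ge(1+\eta)^{-1}|\alpha(x-w)|,$$
hence
$$|w'|\le\max\big(|\alpha(x-w)+w'|,|\alpha(x-w)|\big)\le(1+\eta)\,|\alpha(x-w)+w'| .$$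
Since $\pi(\alpha(x-w)+w')=\pi(w')$, the norm of $\pi$ grows by at most the factor $1+\eta$. Choose the successive $\eta_j$ with $\prod(1+\eta_j)\le\lambda$. This proves the claim.

Apply $\pi$ to each coefficient of $g_i$. The result $\pi(g_i)$ lies in $H^\infty$ and $\|\pi(g_i)\|\le\lambda\cdot\lambda\delta^{-2}=\lambda^2\delta^{-2}$. The $f_i$ have coefficients in $\mathbb K$, so each coefficient of $f_ig_i$ is a finite $\mathbb K$-linear combination of coefficients of $g_i$. Therefore $\sum f_i\pi(g_i)=\pi(1)=1$. As $\lambda>1$ was arbitrary, so is $\lambda^2>1$, and the upper bound of Theorem 4 follows. $\blacksquare$
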